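\title{Small dilatations in Goeritz groups of stabilized bridge spheres}

\begin{abstract}
Let $S$ be a bridge sphere of a link $L\subset S^3$, let $p\in L\cap S$, and let $\ell_k$ be the least logarithm of the dilatation of a pseudo-Anosov element in the Goeritz group of the $k$-fold stabilization of $S$ at $p$. Hirose, Iguchi, Kin and Koda asked whether $\ell_k\asymp 1/k$ always holds. We show that it does not: if the components of $L$ that miss $p$ meet $S$ in at least four points, then $\ell_k\ge c\,\frac{\log k}{k}$ for large $k$, and for the $3$-component trivial link $\ell_k$ is finite. The relation does hold for every knot. When $L=K\cup A$ with $p\in K$ and $|A\cap S|=2$, it holds if $K$ is braided about $A$, and it fails if the linking number vanishes, or if $L$ is hyperbolic and $K$ is not braided about $A$.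
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Goeritz groups of bridge decompositions}

A \emph{trivial $n$-tangle} is a $3$-ball $B$ together with $n$ disjoint properly embedded arcs that are simultaneously parallel into $\partial B$: there are $n$ disjoint disks in $B$, each bounded by one of the arcs and an arc in $\partial B$. The arcs in $\partial B$ are called \emph{shadows}. An \emph{$n$-bridge decomposition} $(L;S)$ of a link $L\subset S^3$ is given by a $2$-sphere $S$, transverse to $L$, that splits $S^3$ into balls $B^+$ and $B^-$ such that $(B^+,B^+\cap L)$ and $(B^-,B^-\cap L)$ are trivial $n$-tangles. The sphere $S$ is a \emph{bridge sphere}, and the $2n$ points of $S\cap L$ are its \emph{punctures}.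

The \emph{Goeritz group} $\mathcal G(L;S)$ consists of the orientation-preserving homeomorphisms of $S^3$ that preserve each of $B^+$, $B^-$ and $L$ setwise, up to isotopy through such maps. For a pair $(Y,Y')$ write $\mathrm{MCG}(Y,Y')$ for the group of orientation-preserving homeomorphisms of $Y$ preserving $Y'$ setwise, up to isotopy through such maps. Restriction to $S$ gives
\[
\mathcal G(L;S)=\mathrm{MCG}(B^+,B^+\cap L)\cap \mathrm{MCG}(B^-,B^-\cap L)<\mathrm{MCG}(S,S\cap L).
\]
So an element of $\mathcal G(L;S)$ is a mapping class of the $2n$-punctured sphere that extends over both tangles. For a subgroup $G$ of a mapping class group let $\ell(G)$ be the minimum of $\log\lambda(f)$ over the pseudo-Anosov elements $f\in G$, where $\lambda(f)>1$ is the dilatation, and let $\ell(G)=\infty$ if there are none. The number $\ell(G)$ measures how gently an element of $G$ can mix the whole surface.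

\subsection{Stabilization and the question}

Let $p\in L\cap S$ and $k\ge1$. Take a small ball $B_p$ around $p$ that meets $L$ in one unknotted arc and meets $S$ in one disk, which crosses the arc once, at $p$. Replace this disk by a disk $D'\subset B_p$ with the same boundary, isotopic to it rel boundary in $B_p$, that meets the arc transversely in $2k+1$ points, in such a way that each of the $2k$ interior subarcs is parallel into $D'$ on its side of $D'$. In other words, the arc zigzags through the sphere near $p$ and creates $k$ new bridges on each side. The result $S_{(p,k)}$ is an $(n+k)$-bridge sphere of $L$, well defined up to isotopy preserving $L$; it is the \emph{$k$-fold stabilization of $S$ at $p$}. Put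
\[
\ell_k=\ell\bigl(\mathcal G(L;S_{(p,k)})\bigr).
\]
For sequences $a_k,b_k$ we write $a_k\asymp b_k$ if, for some $c>0$ and all large $k$, both are positive real numbers and $b_k/c<a_k<c\,b_k$.

Penner's inequality, recalled in Section~\ref{sec:background}, gives $\log\lambda\ge\log 2/(8n+8k-12)$ for every pseudo-Anosov map of the sphere with $2n+2k$ punctures. Hence $\ell_k$ cannot decay faster than $1/k$. As recorded in \cite{HIKK}, this rate is attained for the trivial knot with its $1$-bridge sphere and for the Hopf link with its $2$-bridge sphere. Hirose, Iguchi, Kin and Koda \cite{HIKK} asked:

\medskip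
\noindent\textbf{Question.} \emph{Does $\ell_k\asymp 1/k$ hold for every bridge decomposition $(L;S)$ of every link $L\subset S^3$ and every $p\in L\cap S$?}
\medskip

One would guess yes. For large $k$ all but boundedly many punctures come from the zigzag at $p$, which looks the same for every link, and it seems that the rest of $L$ should affect only the constants. The answer is nevertheless no, and the reason lies in those boundedly many remaining punctures.

\subsection{Results}\label{sub:results}

Let $K$ be the component of $L$ containing $p$, let $L'=L\setminus K$, and let
\[
d=|S\cap L'|,
\]
an even number. Since $B_p$ misses $L'$, we have $|S_{(p,k)}\cap L'|=d$ for all $k$. The $3$-component trivial link with its $3$-bridge sphere is obtained from three disjoint arcs in $S$ by pushing the interior of each arc into $B^+$ and into $B^-$.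

\begin{theorem}\label{thm:A}
If $d\ge4$, there is $c=c(L,S)>0$ such that $\ell_k\ge c\,\frac{\log k}{k}$ for all large $k$, where $\ell_k=\infty$ is allowed. Hence $\ell_k\asymp 1/k$ never holds when $d\ge4$. For the $3$-component trivial link with its $3$-bridge sphere, $d=4$ and $\ell_k<\infty$ for all $k\ge1$.
\end{theorem}

This answers the Question in the negative, and the last sentence shows that the failure is not merely an absence of pseudo-Anosov elements. The proof occupies Sections~\ref{sec:background} and~\ref{sec:three} only. The rest of the paper concerns $d=0$ and $d=2$.

For these cases we fix a \emph{standard model}. Write $S^3=(S\times\mathbb R)\cup\{+\infty,-\infty\}$, with $S=S\times\{0\}$ and $B^\pm$ the cone on $S$ with vertex $\pm\infty$. Fix two \emph{poles} $a,b\in S$, let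
\[
\mathbb A=S\setminus\{a,b\}=\mathbb R/\mathbb Z\times(0,1)
\]
with coordinates $(\theta,r)$, and let $A=(\{a,b\}\times\mathbb R)\cup\{\pm\infty\}$ be the \emph{axis}, so that $S^3\setminus A=\mathbb A\times\mathbb R$. If $d=2$, then $L=K\cup A$ for a component $A$ with $|A\cap S|=2$, and both $(B^\pm,B^\pm\cap A)$ are trivial $1$-tangles. Each is homeomorphic to the cone on $(S,\{a,b\})$, and homeomorphisms of $(S,\{a,b\})$ extend over a cone, so $(S^3,S,A)$ can be identified with the model. A \emph{closed braid with axis $A$} is a knot in $\mathbb A\times\mathbb R$ transverse to the pages $\{\theta=\mathrm{const}\}$. We say that $K$ is \emph{braided about $A$} if it is isotopic in $S^3\setminus A$ to a closed braid with axis $A$.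

\begin{theorem}\label{thm:B}
Let $d=2$, so that $L=K\cup A$ with $|A\cap S|=2$.
\begin{enumerate}
\item[(i)] If $K$ is braided about $A$, then $\ell_k\asymp1/k$.
\item[(ii)] If $\operatorname{lk}(K,A)=0$, then $\ell_k\ge c\,\frac{\log k}{k}$ for some $c>0$ and all large $k$.
\item[(iii)] If $S^3\setminus L$ is hyperbolic and $K$ is not braided about $A$, then $\ell_k\ge c\,\frac{\log k}{k}$ for some $c>0$ and all large $k$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
If $L=K$ is a knot, then $\ell_k\asymp1/k$ for every bridge sphere $S$ and every $p\in K\cap S$.
\end{theorem}

We do not settle the case $d=2$ with $L$ non-hyperbolic, $\operatorname{lk}(K,A)\ne0$ and $K$ not braided about $A$, and we do not claim that the order $\frac{\log k}{k}$ is attained.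

\subsection{A rotation, and the plan of the proofs}

One example explains both the positive and the negative results.

\begin{example}\label{ex:hopf}
In the standard model, with $h$ the height coordinate, let $K$ be the curve $\theta\mapsto(\theta,r,h)=(\theta,\frac12,\sin 2\pi N\theta)$. It crosses $S$ in the $2N$ points $\theta=i/2N$ of the equator, and $K\cup A$ is the Hopf link. The $N$ arcs of $K$ above $S$ have disjoint shadows on the equator; an arc $\delta=\{\theta=\mathrm{const}\}$ from $a$ to $b$ missing them is a shadow of $A\cap B^+$, via the cone on $\delta$. The same holds below, so $S$ is an $(N+1)$-bridge sphere. Two kinds of elements of $\mathcal G(K\cup A;S)$ are visible.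

The rotation $\rho(\theta,r,h)=(\theta+\frac1N,r,h)$ preserves $K$, $A$ and $B^\pm$. It has order $N$, and on $S$ it fixes $a$ and $b$ and nothing else.

Let $D\subset\mathbb A$ be a thin strip around an arc of the equator containing three consecutive punctures. Over $D$ the height of $K$ changes sign three times, so $K$ is above $S$ over one end of the strip and below $S$ over the other. The disk $(\partial D\times[0,2])\cup(D\times\{2\})$ in $B^+$ therefore meets $K\cup A$ exactly once, and so does its mirror image in $B^-$. Rotating fully around these disks realizes the Dehn twist about $\partial D$ in the Goeritz group (Lemma~\ref{lem:twist}).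

For this link the maps built in Section~\ref{sec:conveyor} are products of $\rho^2$ with powers of two or three such twists, placed at fixed stations on the equator. Heuristically, such a map is a rotation through $2/N$ away from the stations, so a curve that has been stretched at one station needs a number of iterates proportional to $N$ to reach the next one, and the stretching per iterate is of order $1/N$.
\end{example}

The lower bounds say that a map with $\log\lambda=O(1/k)$ has to resemble $\rho$. A pseudo-Anosov map of the sphere that fixes three points lifts to a surface of genus $3$, where Tsai's theorem imposes an extra factor $\log k$ (Lemma~\ref{lem:three}). If $d\ge4$, a bounded power of any element of the Goeritz group fixes four punctures, which gives Theorem~\ref{thm:A}. If $d=2$, the two permitted fixed points must be $a$ and $b$. A pseudo-Anosov map with only these fixed points turns every point around the poles in the same direction (Lemma~\ref{lem:rotation}), and for hyperbolic $L$ this forces $K$ to be braided about $A$ (Section~\ref{sec:two}).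

The upper bounds generalize Example~\ref{ex:hopf}. Section~\ref{sec:diagrams} shows that after enough stabilizations the bridge position depends only on the knot type, so we may work with a closed braid diagram. In Section~\ref{sec:conveyor} the punctures travel along the braid as on a conveyor belt, which replaces $\rho$. The resulting maps, with twists inserted, are monodromies of one $3$-manifold; Section~\ref{sec:hyperbolic} shows that it is hyperbolic, and in Section~\ref{sec:upper} the theory of fibered cones turns the heuristic of the example into the bound $C/N$.

\section{Pseudo-Anosov maps, curves and twists}\label{sec:background}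

\subsection{Pseudo-Anosov maps}

All surface homeomorphisms preserve orientation. Let $P$ be a finite set of marked points on a closed oriented surface. A homeomorphism $f$ preserving $P$ is \emph{pseudo-Anosov} with dilatation $\lambda>1$ if it preserves a transverse pair of singular measured foliations, stretching the leaves of the unstable one by $\lambda$ and shrinking the leaves of the stable one by $\lambda^{-1}$. At each point the foliations have the same number $m\ge1$ of prongs, the $m$ stable and $m$ unstable prongs alternate, $m=2$ at regular points, and $m=1$ is allowed only at points of $P$. Away from the singular points the two measures give coordinates in which $f$ has the form $(x,y)\mapsto(\pm\lambda x+c,\pm\lambda^{-1}y+c')$. It follows from the definition that $f$ stays pseudo-Anosov if a finite invariant set is added to $P$, or if an invariant subset containing no $1$-prong point is removed from $P$. A mapping class is pseudo-Anosov if it contains such a map; $\lambda$ is a conjugacy invariant of the class, and $\lambda(f^j)=\lambda(f)^{|j|}$.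

We use two bounds for the least value $l_{g,n}$ of $\log\lambda$ on the surface of genus $g$ with $n$ marked points, which may be permuted. Penner \cite{Penner} proved
\begin{equation}\label{eq:penner}
l_{g,n}\ge\frac{\log2}{12g-12+4n}.
\end{equation}
Tsai \cite{Tsai} proved that for each fixed $g\ge2$ there is $c_g\ge1$ with
\begin{equation}\label{eq:tsai}
\frac{\log n}{c_g\,n}<l_{g,n}<\frac{c_g\log n}{n}\qquad(n\ge3).
\end{equation}

We also use two fixed point theorems.

\emph{Indices.} At a fixed point with $m$ prongs, $f$ preserves the cyclic order of the $2m$ stable and unstable prongs, so it fixes all of them or none. The fixed point index is $1-m$ in the first case and $+1$ in the second. In particular every index is at most $1$, and a fixed $1$-prong point has index $0$. On $S^2$ the Lefschetz number is $2$, so the indices of the finitely many fixed points add up to $2$.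

\emph{Brouwer's theorem.} An orientation-preserving homeomorphism of the plane that has a periodic point has a fixed point.

\subsection{Curves and twists}

A simple closed curve in a punctured sphere is \emph{essential} if each of its sides contains at least two punctures. We write $i(\cdot,\cdot)$ for the geometric intersection number and $T_c$ for the Dehn twist about $c$; recall that $i(T_c^m\gamma,\gamma)=|m|\,i(\gamma,c)^2$. Two sets $X,Y$ of punctures \emph{cross} if all four sets $X\cap Y$, $X\cap Y^c$, $X^c\cap Y$, $X^c\cap Y^c$ are nonempty. If $X$ and $Y$ are the punctures on one side of $\gamma$ and of $c$, and $X$ and $Y$ cross, then $i(\gamma,c)\neq0$, because disjoint curves on a sphere have sides that are disjoint from each other. We write $\mathcal N(\cdot)$ for a small regular neighborhood.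

\begin{lemma}\label{lem:twist}
Let $L\subset S^3$ be a link transverse to $S$, and let $c\subset S\setminus L$ be a simple closed curve that bounds disks $\Delta^\pm\subset B^\pm$, each meeting $L$ transversely in at most one point. Then $T_c$ extends to a homeomorphism of $S^3$ preserving $B^+$, $B^-$ and each component of $L$.
\end{lemma}

\begin{proof}
Thicken $\Delta^+$ to $\Delta^+\times[0,1]\subset B^+$ and identify $\Delta^+$ with the unit disk so that $L$ meets the thickened disk in $\{0\}\times[0,1]$ or not at all. The map $(z,u)\mapsto(e^{\pm2\pi iu}z,u)$ is the identity on $\Delta^+\times\{0,1\}$, fixes $L$ pointwise, and restricts to a Dehn twist on the annulus $c\times[0,1]\subset S$. Extend it by the identity over $B^+$. Do the same in $B^-$ with the same annulus and the same direction of twisting.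
\end{proof}

\begin{lemma}\label{lem:realize}
\begin{enumerate}
\item[(1)] If a class in $\mathcal G(L;S)$ contains the pseudo-Anosov map $f$ of $(S,S\cap L)$, there is a homeomorphism $\hat f$ of $S^3$ preserving $B^\pm$ and $L$ with $\hat f|_S=f$.
\item[(2)] If $2k\ge d$, every element of $\mathcal G(L;S_{(p,k)})$ preserves $K$ and $L'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\hat f_0$ represent the class. There is an isotopy $j_u$ of $S$ fixing the punctures with $j_0=\mathrm{id}$ and $j_1\circ\hat f_0|_S=f$. In a collar $S\times[-1,1]$ in which $L$ is vertical, compose $\hat f_0$ with $(x,h)\mapsto(j_{1-|h|}(x),h)$.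

(2) An element permutes the components of $L$ and preserves the number of points in which a component meets the sphere. This number is at least $2k+2>d$ for $K$ and at most $d$ for any other component.
\end{proof}

\section{Three fixed points force a logarithm}\label{sec:three}

Tsai's bound \eqref{eq:tsai} requires genus at least $2$. To use it on the sphere we pass to a branched cover whose genus does not depend on the number of marked points and to which the map lifts. A cover branched over three fixed points does this. The cover with group $(\mathbb Z/m)^2$ has Euler characteristic $-m^2+3m$; it is a sphere for $m=2$ and a torus for $m=3$, so $m=4$ is the first useful value.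

\begin{lemma}\label{lem:three}
There is a universal constant $c_0>0$ with the following property. If $f$ is a pseudo-Anosov homeomorphism of $(S^2,P)$, $|P|\ge4$, that fixes three distinct points of $S^2$, marked or not, then
\[
\log\lambda(f)\ge c_0\,\frac{\log|P|}{|P|}.
\]
\end{lemma}

\begin{proof}
Let $Y=\{y_1,y_2,y_3\}$ be the fixed points and let $\hat S\to S^2$ be the branched cover defined by
\[
\pi_1(S^2\setminus Y)\to H_1(S^2\setminus Y;\mathbb Z/4)\cong(\mathbb Z/4)^2 .
\]
It has degree $16$. A loop around $y_i$ has order $4$, so $y_i$ has $4$ preimages, each with local degree $4$. Thus $\chi(\hat S)=16\cdot(-1)+3\cdot4=-4$ and $\hat S$ has genus $3$. The kernel is a characteristic subgroup and $f$ preserves $Y$, so $f$ lifts to $\hat f\colon\hat S\to\hat S$. The invariant measured foliations lift. Over $y_i$ the number of prongs is multiplied by $4$, and elsewhere it is unchanged, so all $1$-prong points lie over $P$. Hence $\hat f$ is pseudo-Anosov with dilatation $\lambda(f)$, with the preimage of $P\cup Y$ as marked set. This set has $\hat n=12+16|P\setminus Y|$ points, and $12\le\hat n\le16|P|+12\le19|P|$. Since $\frac{\log x}{x}$ decreases for $x\ge e$, \eqref{eq:tsai} with $g=3$ gives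
\[
\log\lambda(f)\ge\frac{\log\hat n}{c_3\,\hat n}\ge\frac{\log(19|P|)}{19c_3|P|}\ge\frac{1}{19c_3}\,\frac{\log|P|}{|P|}.\qedhere
\]
\end{proof}

With two fixed points the argument gives nothing, since a connected cover of $S^2$ branched over two points is a sphere. The conclusion fails as well: the maps $f_j$ of Section~\ref{sec:upper} fix $a$ and $b$ and have $\log\lambda=O(1/|P|)$.

The following form of the lemma is used for all three lower bounds.

\begin{corollary}\label{cor:three}
Let $(L;S)$ be an $n$-bridge decomposition and $e\ge1$ an integer. Suppose that for all large $k$ and every pseudo-Anosov $f\in\mathcal G(L;S_{(p,k)})$ the map $f^e$ fixes three points of the sphere. Then $\ell_k\ge\frac{c_0}{4e}\frac{\log k}{k}$ for all large $k$.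
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:three}, $e\log\lambda(f)=\log\lambda(f^e)\ge c_0\frac{\log(2n+2k)}{2n+2k}$, and this is at least $c_0\frac{\log k}{4k}$ for $k\ge n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}: the lower bound]
Let $d\ge4$ and $2k\ge d$. By Lemma~\ref{lem:realize}(2), a pseudo-Anosov $f\in\mathcal G(L;S_{(p,k)})$ permutes the $d$ punctures on $L'$, so $f^{d!}$ fixes $d\ge4$ points. Corollary~\ref{cor:three} applies with $e=d!$. Thus either $\ell_k=\infty$ for infinitely many $k$ or $k\ell_k$ is finite for large $k$ and tends to $\infty$; in both cases $\ell_k\not\asymp1/k$.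
\end{proof}

It remains to find a pseudo-Anosov element for the trivial link. A subgroup of the mapping class group is \emph{irreducible} if it preserves no nonempty finite set of isotopy classes of essential curves. By Ivanov \cite{Ivanov}, an infinite irreducible subgroup contains a pseudo-Anosov element. So it suffices to exhibit enough Dehn twists in the Goeritz group that no curve can be disjoint from all the twisting curves.

\begin{proof}[Proof of Theorem~\ref{thm:A}: finiteness]
Let $s_0,s_1,s_2\subset S$ be the three arcs and $K,A_1,A_2$ the corresponding components, numbered so that $p\in K$. For $i=1,2$ the arc $A_i\cap B^\pm$ cobounds with $s_i$ a disk $\Delta_i^\pm\subset B^\pm$ whose interior misses $L$. Choose $B_p$ disjoint from these disks. Then the same holds for $S_{(p,k)}$, $k\ge1$, which we now call $S$; it has $6+2k$ punctures. Let $\mathcal G=\mathcal G(L;S)$.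

\emph{Twists in $\mathcal G$.} Fix $i\in\{1,2\}$. Take a collar $S\times[-1,1]$ in which $L$ and $\Delta_i^\pm$ are vertical, and slide $A_i\cap B^\pm$ along $\Delta_i^\pm$ into $\mathcal N(s_i)\times[-\frac12,\frac12]$. This isotopy fixes $S$ and the other components, so it does not change $\mathcal G<\mathrm{MCG}(S,S\cap L)$. Now $L\cap(S\times[-1,1])$ consists of $A_i$ and the vertical segments through the punctures not in $\partial s_i$. For a disk $Q\subset S$ containing $\mathcal N(s_i)$ in its interior, with $\partial Q$ missing the punctures, the disks $(\partial Q\times[0,\pm1])\cup(Q\times\{\pm1\})\subset B^\pm$ meet $L$ exactly over the punctures of $Q$ other than $\partial s_i$. By Lemma~\ref{lem:twist}, $\mathcal G$ contains the twist about $c_i=\partial\mathcal N(s_i)$, and also, for every puncture $x\notin s_i$, the twist about a curve $c_{i,x}=\partial\mathcal N(s_i\cup\varepsilon)$, where $\varepsilon$ is an arc from $s_i$ to $x$ with interior missing $s_i$ and the punctures. The curve $c_{i,x}$ encloses exactly $\partial s_i\cup\{x\}$. These curves enclose two or three of the $6+2k\ge8$ punctures, so they are essential, and $\mathcal G$ is infinite.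

\emph{Irreducibility.} Suppose $\mathcal G$ preserves a finite set of isotopy classes of essential curves, and let $\gamma$ be one of them. For each curve $c$ above, a nonzero power of $T_c$ fixes $\gamma$, so $i(\gamma,c)=0$. Make $\gamma$ disjoint from $c_1$, and suppose that $\gamma$ is not isotopic to $c_1$. An essential curve inside the twice-punctured disk $\mathcal N(s_1)$ is parallel to its boundary, so $\gamma$ lies outside $\mathcal N(s_1)$. Let $X$ be the set of punctures on the side of $\gamma$ not containing $s_1$. Then $|X|\ge2$, and the other side contains a puncture $y\notin\partial s_1$, since otherwise $\gamma$ and $c_1$ would cobound an annulus. Take distinct $x,x'\in X$. The sets $X$ and $\partial s_1\cup\{x\}$ cross: $x$ lies in both, $x'$ only in the first, $\partial s_1$ only in the second, and $y$ in neither. So $i(\gamma,c_{1,x})\ne0$, a contradiction. Hence $\gamma$ is isotopic to $c_1$. The argument with $i=2$ shows that $\gamma$ is isotopic to $c_2$. But $c_1$ and $c_2$ define different partitions of the punctures. Thus $\mathcal G$ is irreducible, and $\ell_k<\infty$.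
\end{proof}

\section{Two fixed points: linking, rotation and braiding}\label{sec:two}

In this section $d=2$ and $k\ge1$. We write $S$ for $S_{(p,k)}$ and use the standard model. Let $f\in\mathcal G(L;S)$ be pseudo-Anosov with extension $\hat f$ as in Lemma~\ref{lem:realize}; it preserves $K$ and $A$, and $f^2$ fixes $a$ and $b$. By Corollary~\ref{cor:three} we need a third fixed point of a bounded power of $f$. Let $\tilde{\mathbb A}\cong\mathbb R^2$ be the universal cover of $\mathbb A$ and $\sigma$ a generator of the deck group.

\subsection{Linking number zero}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]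
The universal cover of $S^3\setminus A=\mathbb A\times\mathbb R$ is $\tilde{\mathbb A}\times\mathbb R$. Since $\operatorname{lk}(K,A)=0$, the knot $K$ is null-homotopic in $S^3\setminus A$, so its preimage consists of closed curves, each mapping homeomorphically to $K$, which the deck group permutes simply transitively. Let $K_0$ be one of them. A lift of $\hat f^2$ sends $K_0$ to some $\sigma^jK_0$; composing with $\sigma^{-j}$ gives a lift preserving $K_0$. Its restriction to $\tilde{\mathbb A}\times\{0\}$ is an orientation-preserving homeomorphism of the plane that preserves the finite nonempty set $K_0\cap(\tilde{\mathbb A}\times\{0\})$. It has a periodic point, hence by Brouwer's theorem a fixed point. So $f^2$ fixes a point of $\mathbb A$ in addition to $a$ and $b$, and Corollary~\ref{cor:three} applies with $e=2$.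
\end{proof}

If the linking number is nonzero, the lifts of $K$ are lines that meet $\tilde{\mathbb A}$ in infinite sets, and a lift can shift these sets as $\rho$ does in Example~\ref{ex:hopf}. We now study what the absence of a third fixed point implies.

\subsection{Maps with exactly two fixed points rotate}

Let $g$ be a pseudo-Anosov map of $S$ fixing $a$ and $b$. Replace $a$ and $b$ by their circles of directions in the singular flat structure given by the two measures. This gives a closed annulus $\bar{\mathbb A}\supset\mathbb A$ to which $g$ extends, since $g$ is piecewise linear on the sectors at $a$ and $b$. Let $\hat{\mathbb A}\supset\tilde{\mathbb A}$ be its universal cover, a strip with two boundary lines. Since $g$ preserves orientation and each pole, every lift $\tilde g$ commutes with $\sigma$ and acts on each boundary line as an increasing homeomorphism.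

\begin{lemma}\label{lem:rotation}
Let $g$ be a pseudo-Anosov homeomorphism of $S$ that fixes $a$ and $b$ and no other point. Let $\tilde g$ be a lift to $\hat{\mathbb A}$ and let $\theta\colon\hat{\mathbb A}\to\mathbb R$ be continuous with $\theta\sigma=\theta+1$. Then $\theta\tilde g^m-\theta$ tends uniformly to $+\infty$ or uniformly to $-\infty$ as $m\to\infty$.
\end{lemma}

Brouwer's theorem says that $\tilde g$ has no periodic point. To upgrade this to a uniform drift we need to manufacture a periodic point from orbits that drift in opposite directions, and a Markov partition allows such orbits to be spliced.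

\begin{proof}
The indices of $a$ and $b$ are at most $1$ and add up to $2$. So both equal $1$, and $g$ fixes no prong at $a$ or $b$.

\emph{Markov partitions.} Add $a,b$ to the marked set. By \cite{FLP} there are finitely many finite-to-one maps $\psi_i\colon[0,1]^2\to S$, $i\in I$, whose images cover $S$, with these properties. Each $\psi_i$ sends horizontal segments into unstable leaves and vertical segments into stable leaves, affinely with respect to the measures, and embeds the open square onto an open set $U_i$. The $U_i$ are disjoint and contain no singular or marked point. Each component $Z$ of $U_i\cap g^{-1}U_j$ is a full-height subrectangle of $U_i$, and $g(Z)$ is a full-width subrectangle of $U_j$. The \emph{transition graph}, with vertex set $I$ and these finitely many components $Z$ as edges from $i$ to $j$, is strongly connected. A point $x$ \emph{follows} a path $Z_1\cdots Z_m$ if $g^{l-1}(x)\in Z_l$ for $1\le l\le m$. By induction on $m$, the points following a path form a full-height subrectangle $V$ of the initial rectangle and $g^m(V)$ is a full-width subrectangle of the final one. For each $m$, the points that follow no path of length $m$ lie in a finite union of arcs, so the others are dense.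

\emph{Weights.} Choose lifts $\tilde U_i\subset\tilde{\mathbb A}$. Blowing up the square at the finitely many points of $\psi_i^{-1}\{a,b\}$, which lie on its boundary, gives a compact disk on which $\psi_i$ lifts to a continuous map $\tilde\psi_i$ into $\hat{\mathbb A}$. Hence $|\theta|\le C_0$ on all $\tilde U_i$. For an edge $Z$ from $i$ to $j$ with lift $\tilde Z\subset\tilde U_i$, define the integer $\operatorname{wt}(Z)$ by $\tilde g(\tilde Z)\subset\sigma^{\operatorname{wt}(Z)}\tilde U_j$, and let the weight of a path be the sum over its edges. Since $\tilde g$ commutes with $\sigma$, if $x\in\tilde{\mathbb A}$ lies over a point following a path $\pi$ of length $m$, then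
\begin{equation}\label{eq:weight}
|\theta\tilde g^m(x)-\theta(x)-\operatorname{wt}(\pi)|\le2C_0 .
\end{equation}

\emph{No closed path has weight $0$.} Suppose a closed path of length $m$ at $i$ has weight $0$, and let $V=\psi_i((x_0,x_1)\times(0,1))$ be the set of points following it. In the coordinates of the square, $g^m|_V$ is an affine map $\Xi(x,y)=(\pm\lambda^mx+c,\pm\lambda^{-m}y+c')$ whose first coordinate maps $[x_0,x_1]$ onto $[0,1]$ and whose second maps $[0,1]$ into itself. So $\Xi$ has a fixed point $z\in[x_0,x_1]\times[0,1]$. Weight $0$ means that $\tilde g^m\tilde\psi_i=\tilde\psi_i\,\Xi$ on the open rectangle, hence by continuity at all points of the closed rectangle not mapping to $a$ or $b$.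

If $\psi_i(z)\in\mathbb A$, then $\tilde\psi_i(z)$ is a fixed point of $\tilde g^m$ in the plane $\tilde{\mathbb A}$. By Brouwer's theorem $\tilde g$ has a fixed point, so $g$ has a fixed point in $\mathbb A$, which is excluded. If $\psi_i(z)\in\{a,b\}$, then $z$ lies on the boundary of the square. When $z$ is on a vertical side, say $x=0$, the first coordinate of $\Xi$ fixes $0=x_0$ and maps $[0,x_1]$ onto $[0,1]$, so $\Xi$ preserves the germ at $z$ of the horizontal segment going into the square. When $z$ is on a horizontal side, the second coordinate fixes an endpoint of $[0,1]$ and maps $[0,1]$ into itself, so $\Xi$ preserves the germ of the vertical segment. In both cases the germ maps to a prong, and its endpoint on a boundary line of $\hat{\mathbb A}$ is fixed by $\tilde g^m$. A periodic point of an increasing homeomorphism of a line is fixed. So $g$ fixes a prong at $a$ or $b$, which is also excluded.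

\emph{All closed paths have weights of one sign.} Suppose $\pi_+$ has positive weight and $\pi_-$, based at $i$, has weight $-w_-<0$. By strong connectivity there is a closed path from $i$ to a vertex of $\pi_+$ and back; inserting many copies of $\pi_+$ gives a closed path $\pi$ at $i$ of weight $w_+>0$. Then $\pi^{w_-}\pi_-^{w_+}$ has weight $0$, a contradiction.

\emph{Conclusion.} Say all closed paths have weight at least $1$. From a path of length $m$ delete simple cycles, each of length at most $|I|$, until a path without repeated vertices remains; it has length less than $|I|$. At least $m/|I|-1$ cycles were deleted, so the weight is at least $m/|I|-C_1$ with $C_1$ independent of the path. By \eqref{eq:weight}, $\theta\tilde g^m-\theta\ge m/|I|-C_1-2C_0$ on a dense set, and by continuity everywhere. If all weights are at most $-1$, the same count gives the upper bound $-m/|I|+C_1+2C_0$.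
\end{proof}

\subsection{Rotation forces braiding}

Let $X_L=S^3\setminus L$ be hyperbolic, $\Gamma=\pi_1(X_L)$, $\varphi\colon\Gamma\to\mathbb Z$ the linking number with $A$, and $\Pi=\ker\varphi$. The idea is as follows. On the infinite cyclic cover belonging to $\varphi$, a power of $\hat f$ lifts to a map that is homotopic to the identity and yet pushes everything to the right. Then the right half of the cover carries all of $\Pi$, and so does the left half. This makes $\Pi$ finitely generated, and $X_L$ fibers.

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
By Mostow--Prasad rigidity, $\mathrm{Out}(\Gamma)$ has finite order $r_0$, which depends only on $L$. Put $g=f^{2r_0}$ and $\hat g=\hat f^{2r_0}$. Then $\hat g$ acts on $\Gamma$ by an inner automorphism, and $X_L$ is aspherical, so $\hat g|_{X_L}$ is homotopic to the identity. We show: \emph{if $g$ fixes only $a$ and $b$, then $K$ is braided about $A$.} Under the hypothesis of (iii), $g$ then always has a third fixed point, and Corollary~\ref{cor:three} applies with $e=2r_0$.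

\emph{Step 1: the cover.} Let $S^\circ=S\setminus L$. For a trivial tangle $\pi_1(S^\circ)\to\pi_1(B^\pm\setminus L)$ is onto, so by van Kampen's theorem $\pi_1(S^\circ)\to\Gamma$ is onto. Let $\tilde X\to X_L$ be the cover with group $\Pi$; it is $\tilde{\mathbb A}\times\mathbb R$ minus the preimage of $K$, with deck generator $\sigma$. The preimage $\tilde S$ of $S^\circ$ is $\tilde{\mathbb A}$ minus the lifted punctures. It is connected, $\pi_1(\tilde S)$ is the preimage of $\Pi$ in $\pi_1(S^\circ)$, and so $\pi_1(\tilde S)\to\Pi$ is onto. Lift a homotopy from the identity to $\hat g$, starting at $\mathrm{id}_{\tilde X}$. It ends at a lift $\tilde g\simeq\mathrm{id}_{\tilde X}$ of $\hat g$, whose restriction to $\tilde S$ extends to a lift of $g$ to $\tilde{\mathbb A}$.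

Identify $\bar{\mathbb A}$ with $\mathbb R/\mathbb Z\times[0,1]$ so that no puncture has first coordinate $0$, and let $\theta$ be the lifted first coordinate. Then the lines $\{\theta=j\}$, $j\in\mathbb Z$, miss the lifted punctures. By Lemma~\ref{lem:rotation} some power $H=\tilde g^{\pm m}$ satisfies $\theta H\ge\theta+1$ on $\tilde S$, and $H\simeq\mathrm{id}_{\tilde X}$. Fix $x_0\in\{\theta=0\}$. Let $\tilde S_+=\tilde S\cap\{\theta\ge0\}$ and $\tilde S_-=\tilde S\cap\{\theta\le0\}$, and let $\Pi_\pm$ be the image of $\pi_1(\tilde S_\pm,x_0)$ in $\Pi$.

\emph{Step 2: $\Pi_+=\Pi=\Pi_-$.} Let $\beta$ be the track of $x_0$ under the homotopy from the identity to $H$, so that $\beta H(u)\beta^{-1}=u$ for $u\in\Pi$. Let $\delta$ be a path in $\tilde S_+$ from $x_0$ to $H(x_0)$, and put $g_0=\beta\delta^{-1}\in\Pi$. Then $\delta H(u)\delta^{-1}=g_0^{-1}ug_0$, and iterating,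
\[
\delta_iH^i(u)\delta_i^{-1}=g_0^{-i}ug_0^i,\qquad\delta_i=\delta H(\delta)\cdots H^{i-1}(\delta).
\]
Since $H(\tilde S_+)\subset\tilde S_+$, the path $\delta_i$ lies in $\tilde S_+$. Any $u\in\Pi$ is represented by a loop in $\tilde S$, and $\theta H^i\ge\theta+i$, so $H^i(u)\subset\tilde S_+$ and $g_0^{-i}ug_0^i\in\Pi_+$ for large $i$. For $u=g_0$ this gives $g_0\in\Pi_+$, and then $u\in g_0^i\Pi_+g_0^{-i}=\Pi_+$ for every $u$. Since $\theta H^{-1}\le\theta-1$, replacing $H$ by $H^{-1}$ and $\tilde S_+$ by $\tilde S_-$ gives $\Pi_-=\Pi$.

\emph{Step 3: $\Pi$ is finitely generated.} Let $Q=\tilde S\cap\{0\le\theta\le1\}$, a strip with finitely many punctures, and let $\mathcal U\subset\Pi$ be the image of a finite generating set of $\pi_1(Q,x_0)$. Let $t\in\Gamma$ be the class of the projection of a path in $Q$ from $x_0$ to $\sigma x_0$. The translates $\sigma^iQ$ are glued along lines, and the loops in $\sigma^iQ$, joined to $x_0$ along translates of the path, give the elements $t^iut^{-i}$. By van Kampen's theorem and Step 2,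
\[
\Pi=\langle t^iut^{-i}:i\ge0,\ u\in\mathcal U\rangle=\langle t^iut^{-i}:i<0,\ u\in\mathcal U\rangle .
\]
By the first equality there is $M$ such that $t^{-1}ut$ lies in $\Pi_M=\langle t^iu't^{-i}:0\le i\le M,\ u'\in\mathcal U\rangle$ for all $u\in\mathcal U$. Conjugating the generators of $\Pi_M$ shows $t^{-1}\Pi_Mt\subset\Pi_M$. Hence $t^{-i}ut^i\in\Pi_M$ for all $i\ge0$, and the second equality gives $\Pi=\Pi_M$.

\emph{Step 4: fibering.} Stallings' theorem \cite{Stallings} says that if a compact orientable irreducible $3$-manifold has torsion-free fundamental group with an epimorphism to $\mathbb Z$ with finitely generated kernel, then it fibers over $S^1$ with connected fiber, inducing that epimorphism. Apply it to the exterior of $L$ and $\varphi$. The fibration restricts to a fibration of each boundary torus by curves on which $\varphi$ vanishes. On the torus around $K$, where $\varphi(\mu_K)=0$, these curves are meridians of $K$. On the torus around $A$, where $\varphi(\mu_A)=1$ and $\varphi(\lambda_A)=0$, each fiber meets the torus in one longitude. Extend the fibration over $\mathcal N(K)$ by meridian disks. This gives a fibration of the solid torus $V=S^3\setminus\operatorname{int}\mathcal N(A)$ whose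 fibers are connected, transverse to $K$, and have fundamental group $\ker(\pi_1V\to\mathbb Z)=1$. So the fibers are disks. Choose a homeomorphism $h$ of $V$ taking these disks to the pages. Every homeomorphism of a solid torus is isotopic to a product of reflections and twists along a meridian disk, so $h$ is isotopic to a map $h'$ that permutes the pages. Then $h'^{-1}h$ is isotopic to the identity and carries $K$ to a knot transverse to the pages.
\end{proof}

Hyperbolicity entered at one point only: it provides a power of $\hat f$, with exponent independent of $k$, that is homotopic to the identity on $X_L$.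

\section{Marked diagrams and stable uniqueness}\label{sec:diagrams}

The construction of small dilatation elements needs $K$ in braid form, while the given bridge sphere is arbitrary. This section shows that the difference disappears after enough stabilizations.

We use the standard model and treat two cases at once. In the \emph{link case}, $L=K\cup A$ and $F_0=\mathbb A$. In the \emph{knot case}, $L=K$ and $F_0=S$, where the points $\pm\infty$ are chosen off $K$ and off a system of disks trivializing the tangles. A \emph{position} is a knot in $F_0\times\mathbb R$, transverse to $F_0\times\{0\}$, such that the arcs above the level are simultaneously parallel into $F_0\times\{0\}$ inside $F_0\times[0,\infty)$, and the arcs below it inside $F_0\times(-\infty,0]$. In both cases $K$ is a position; in the link case, the disks of the arcs of $K$ are disjoint from $A$. Two positions are \emph{equivalent} if they are related by a compactly supported isotopy of $F_0\times\mathbb R$ preserving $F_0\times\{0\}$. Such an isotopy extends to $S^3$ fixing $A$, so it conjugates the Goeritz groups by a homeomorphism of punctured spheres, and equivalent positions have the same $\ell$.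

\subsection{Shadows and markings}

Let $\mathfrak s^+$ and $\mathfrak s^-$ be two systems of $N\ge1$ disjoint arcs in $F_0$ with the same set $\mathcal M$ of $2N$ endpoints, such that
\[
K(\mathfrak s^+,\mathfrak s^-)=(\mathfrak s^+\times\{1\})\cup(\mathcal M\times[-1,1])\cup(\mathfrak s^-\times\{-1\})
\]
is connected. It is a position, and every position is equivalent to one of this form: slide the upper and lower arcs along their disks, rel the level, toward their shadows. In the link case, disjoint arcs do not separate $a$ from $b$, so there is an arc $\delta$ from $a$ to $b$ missing $\mathfrak s^+$, and the cone on $\delta$ is a disk for $A\cap B^+$ disjoint from $\mathfrak s^+\times[0,1]$. The same holds below, so every position together with $A$ is a bridge decomposition.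

\begin{lemma}\label{lem:P}
Isotoping $\mathfrak s^+$ rel $\mathcal M$ through systems of disjoint arcs, or independently $\mathfrak s^-$, does not change $K(\mathfrak s^+,\mathfrak s^-)$ up to equivalence.
\end{lemma}

\begin{proof}
Extend the isotopy of $\mathfrak s^+$ to a compactly supported isotopy $j_u$ of $F_0$ fixing $\mathcal M$. Let $\chi\colon\mathbb R\to[0,1]$ vanish outside $(0,2)$ with $\chi(1)=1$. The isotopy $(x,h)\mapsto(j_{u\chi(h)}(x),h)$ is the required equivalence. For $\mathfrak s^-$ reverse the sign of $h$.
\end{proof}

A \emph{marking} of a knot diagram $D\subset F_0$ is a set of $2N\ge2$ points of $D$, the \emph{marks}, away from the crossings, with the complementary arcs labeled alternately $+$ and $-$ so that at each crossing the overstrand is in a $+$ arc and the understrand in a $-$ arc. Each crossing involves one arc of each sign, so the $+$ arcs form a system $\mathfrak s^+$ of disjoint embedded arcs, and the $-$ arcs a system $\mathfrak s^-$. The position $K(\mathfrak s^+,\mathfrak s^-)$ has diagram $D$; sliding in the vertical disks over the arcs, we may replace it by the graph over $D$ of any height function with the given signs and simple zeros at the marks. Conversely, by Lemma~\ref{lem:P}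 the two shadow systems of any position can be made transverse, and then their union is a marked diagram. We call markings equivalent if their positions are.

The next lemma lets marks pass through crossings. The only obstruction is a crossing at which the overstrand is forced to be at or below the level while the understrand is at or above it.

\begin{lemma}\label{lem:T}
Let a diagram and $2N$ distinct marks on it move smoothly for $t\in[0,1]$, the arcs between marks being labeled alternately $\pm$ and the marks having sign $0$. The diagram moves by isotopy except at finitely many triple points as in a Reidemeister III move, and marks may pass crossings. Assume that at every double point the overstrand has sign $+$ or the understrand has sign $-$, and that at every triple point the signs of the top, middle and bottom strands are $(+,-,-)$. Then there are heights with the given signs and simple zeros at the marks whose graphs $K_t$ are embedded with the given crossings, and a compactly supported isotopy $\Phi_t$ of $F_0\times\mathbb R$ preserving $F_0\times\{0\}$ with $\Phi_t(K_0)=K_t$. The heights at $t=0,1$ may be prescribed. If the data are defined for $t\in\mathbb R$ with period $1$, we may take $K_{t+1}=K_t$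 and $\Phi_{t+1}=\Phi_t\Phi_1$.
\end{lemma}

\begin{proof}
Fix functions $u_t$ on the parameter circle, smooth in $t$, with the given signs and simple zeros at the marks. We seek heights $h_t=u_tv_t$ with $v_t>0$. At a crossing with over parameter $o$ and under parameter $o'$ the condition is $u_t(o)v_t(o)>u_t(o')v_t(o')$. It is linear in $v_t$, so for fixed $t$ the admissible $v$ form a convex set. This set is nonempty. Different crossings involve different parameters; for the sign pairs $(+,-)$, $(+,0)$, $(0,-)$ there is no condition; for $(+,+)$ take $v(o)$ large, for $(-,-)$ take $v(o')$ large, and at a triple point take $v$ large on the bottom strand. The inequalities are strict, so an admissible $v$ stays admissible for nearby times, and a partition of unity in $t$ yields a smooth admissible family. Any prescribed height at $t=0$ or $1$ has the form $u_tv$ with $v$ admissible and can be used in the partition of unity. In the periodic case take $t\in\mathbb R/\mathbb Z$.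

In $F_0\times\mathbb R\times\{\text{time}\}$ the surface swept out by $K_t$, the hypersurface $\{h=0\}$ and their transverse intersection all submerse onto the time axis. So there are local vector fields with time component $1$ tangent to both. Patch them by a partition of unity, using $\partial_t$ outside a compact set, and let $\Phi_t$ be the flow. A periodic vector field gives $\Phi_{t+1}=\Phi_t\Phi_1$.
\end{proof}

\subsection{Stable uniqueness}

\begin{proposition}\label{prop:stable}
\begin{enumerate}
\item[(1)] Two markings of a diagram $D$ with the same number of marks are equivalent. Adding $2k$ marks next to a mark $p$ gives the $k$-fold stabilization at $p$.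
\item[(2)] If $D$ and $D'$ are diagrams of knots isotopic in $F_0\times\mathbb R$, then for all large $N$ any marking of $D$ and any marking of $D'$ with $2N$ marks are equivalent.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) If $D$ has no crossings, the marks slide freely along $D$, and advancing every mark to the place of the next one exchanges the labels. Otherwise call the pieces of $D$ between successive passages through crossings \emph{edges}. The sign is $+$ at an over passage and $-$ at an under passage, so an edge carries an odd number of marks exactly when its two end passages have different types. If an edge carries at least two marks, bring the last two close together and slide them across the next passage. At an over passage the signs (over, under) run through $(+,-),(0,-),(-,-),(0,-),(+,-)$, and at an under passage through $(+,-),(+,0),(+,+),(+,0),(+,-)$, so Lemma~\ref{lem:T} applies. As $D$ is a single closed curve, all excess pairs can be moved to one chosen edge. Then every other edge has $0$ or $1$ mark according to the parity rule, and the marking is determined by the number of marks up to sliding within edges.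

After adding $2k$ marks next to $p$, the strand zigzags $2k+1$ times through the level disk in a small ball around $p$, and each short arc is parallel to its shadow. The old and new strands are graphs over the same arc, so a vertical isotopy of the ball rel boundary carries the new strand to the old one. It carries the level disk to a disk $D'$ as in the definition of $S_{(p,k)}$.

(2) An equivalence carries the stabilization at a point to the stabilization at the image point. So if $D$ and $D'$ have equivalent markings with $2N'$ marks, then by (1) the claim holds for all $N\ge N'$. By Reidemeister's theorem, $D$ and $D'$ are related by isotopies of $F_0$, which are equivalences, and finitely many Reidemeister moves. It therefore suffices to find equivalent markings when $D$ and $D'$ differ by one move in a disk $U$. We use the same marks outside $U$, and by placing marks just outside $U$ we can prescribe the sign with which each strand enters or leaves $U$.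

\emph{Move I.} Let $D'$ have the kink. Put exactly one mark $x$ in $U$, on the strand of $D$ and on the loop of the kink of $D'$, with the signs before and after $x$ equal to the signs of the first and second passage of the kink. In both diagrams $U$ contains one $+$ arc and one $-$ arc, each embedded and joining a fixed point of $\partial U$ to $x$. Such an arc is unique up to isotopy rel endpoints, so Lemma~\ref{lem:P} applies to each sign separately.

\emph{Move II.} Put no mark in $U$, give the overstrand sign $+$ and the understrand sign $-$, and move the $+$ arc by Lemma~\ref{lem:P}.

\emph{Move III.} Give the top strand sign $+$ and the bottom strand sign $-$ throughout $U$. Give the middle strand sign $+$ except between two marks adjacent to its crossing with the top strand, one on each side. Move the top strand, together with these two marks, across the crossing of the middle and bottom strands. The two crossings with the top strand always have signs $(+,-)$. At the third crossing the signs run through $(+,-),(0,-),(-,-),(0,-),(+,-)$, and the triple point has signs $(+,-,-)$. Lemma~\ref{lem:T} applies.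
\end{proof}

\begin{corollary}\label{cor:reduction}
Assume the hypothesis of Theorem~\ref{thm:B}(i) or of Theorem~\ref{thm:C}. There is a closed braid diagram $\hat K\subset\mathbb A$ such that for all large $k$ the number $\ell_k$ equals $\ell(\mathcal G(K'\cup A;S))$, respectively $\ell(\mathcal G(K';S))$, where $K'$ is the position of any marking of $\hat K$ with $2N=|K\cap S|+2k$ marks.
\end{corollary}

\begin{proof}
In the link case $K$ is isotopic in $\mathbb A\times\mathbb R$ to a closed braid by hypothesis. In the knot case Alexander's theorem gives a closed braid in $\mathbb A\times\mathbb R\subset S\times\mathbb R$ isotopic to $K$ in $S^3$. The isotopy sweeps out a surface in $S^3\times[0,1]$, which in general position misses the arcs $\{\pm\infty\}\times[0,1]$, so it can be taken in $S\times\mathbb R$. Represent the original position of $K$ by a marked diagram $D$. By Proposition~\ref{prop:stable}(1) the stabilized position is a marking of $D$ with $2N$ marks, and part (2) applies to $D$ and $\hat K$.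
\end{proof}

\section{The conveyor}\label{sec:conveyor}

Fix a closed braid diagram $\hat K\colon\mathbb R/w\mathbb Z\to\mathbb A$, $\hat K(s)=(s\bmod1,r(s))$, with $w\ge1$ strands. After a perturbation all crossings occur at angles in $\frac1q\mathbb Z$ for some integer $q\ge1$, so the over and under parameters of all crossings lie in $\frac1q\mathbb Z$. Fix an interval $J=(u_-,u_+)$ of length less than $1$ whose closure contains no crossing parameter.

\subsection{Moving the marks along the braid}

In Example~\ref{ex:hopf} the rotation $\rho$ is the time-one map of a motion in which the marks are the solutions of $Ns\equiv t$ and $Ns+\frac12\equiv t\pmod 1$. On a braid with crossings the marks can still circulate, provided that each crossing works like a traffic light: the overstrand may dip below the level only while the understrand is below it too. We arrange this by a timetable. Let $E,O\colon\mathbb R\to\mathbb R$ be smooth functions and $N$ an integer with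
\begin{gather}
E',O'>0,\qquad E<O<E+1,\qquad E(s+w)=E(s)+N,\qquad O(s+w)=O(s)+N,\label{eq:EO1}\\
\begin{aligned}
&E\equiv\tfrac18\ (\mathrm{mod}\ 1),\quad O-E=\tfrac14\quad\text{at over parameters},\\
&E\equiv\tfrac78\ (\mathrm{mod}\ 1),\quad O-E=\tfrac34\quad\text{at under parameters},
\end{aligned}\label{eq:EO2}\\
E(u_+)-E(u_-)\ge100.\label{eq:EO3}
\end{gather}
There is $N_1$ such that solutions exist for every $N\ge N_1$. Indeed, choose a $w$-periodic function $\eta$ with values in $(0,1)$ and the values prescribed for $O-E$. Choose $E$ with $E'>\max|\eta'|$, with the prescribed residues at the finitely many crossing parameters, with \eqref{eq:EO3}, and with an integral increase $N_1$ per period, and put $O=E+\eta$. To raise $N$ by one, add to $E$ and $O$ a nondecreasing function that increases by $1$ across each interval $J+w\mathbb Z$ and takes integer values elsewhere. Since $J$ is shorter than a period, $N\ge100$.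

At time $t$ let the marks be the points $\hat K(s)$ with $E(s)\equiv t$ or $O(s)\equiv t\pmod1$. There are $2N$ of them, and they move in the direction of increasing $s$. At the parameter $s$ let the sign be $-$ for $t\in(E(s),O(s))$ and $+$ for $t\in(O(s),E(s)+1)$, modulo $1$; at a fixed time the signs alternate along $\hat K$. By \eqref{eq:EO2}, an overstrand has $E\equiv\frac18$, $O\equiv\frac38$, so its sign fails to be $+$ exactly for $t\in[\frac18,\frac38]$. An understrand has $O\equiv\frac58$, $E+1\equiv\frac78$, so its sign fails to be $-$ exactly for $t\in[\frac58,\frac78]$. These intervals are disjoint modulo $1$, so Lemma~\ref{lem:T} gives knots $K_t\subset\mathbb A\times\mathbb R$ with $K_{t+1}=K_t$ and an isotopy $\Phi_t$ of $S^3$, fixed near $A$ and preserving $B^\pm$, with $\Phi_t(K_0)=K_t$ and $\Phi_{t+1}=\Phi_t\Phi_1$. At $t=0$ every crossing has signs $(+,-)$, so $K_0$ is the position of a marking of $\hat K$ with $2N$ marks.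

We use the time-two map $\Phi_2\in\mathcal G(K_0\cup A;S)$; the reason for period $2$ appears in Section~\ref{sub:curves}. Let $F$ be $\mathbb A$ minus the marks at time $0$. The flow $(\Phi_t|_S,t)$ shows that $\Phi_2|_F$ is the monodromy of the fibration
\[
M_\Lambda=(\mathbb A\times\mathbb R/2\mathbb Z)\setminus\Lambda\xrightarrow{\ t\ }\mathbb R/2\mathbb Z,\qquad\Lambda=\{(\hat K(s),t):t\equiv E(s)\text{ or }O(s)\ (\mathrm{mod}\ 1)\}.
\]

\subsection{One manifold for infinitely many $N$}

Fix a solution $(E_0,O_0)$ with $N=N_0$. For $j\ge0$ put
\[
E_j(s)=E_0(s)+2qjs,\qquad O_j(s)=O_0(s)+2qjs,\qquad N_j=N_0+2qjw .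
\]
Since $2qjs$ is an integer at all crossing parameters, $(E_j,O_j)$ satisfies \eqref{eq:EO1}--\eqref{eq:EO3} with $N=N_j$. Let $\Lambda_j$ be the corresponding link. The shear $\Psi_j(\theta,r,t)=(\theta,r,t+2qj\theta)$ is well defined on $\mathbb A\times\mathbb R/2\mathbb Z$ because $2qj$ is even, and $\Psi_j(\Lambda_0)=\Lambda_j$. Let
\[
\alpha=[dt/2],\qquad\beta=[d\theta]\qquad\text{in }H^1(M_{\Lambda_0};\mathbb Z).
\]
Pulling back the fibration of $M_{\Lambda_j}$ by $\Psi_j$, we see that $M_{\Lambda_0}$ fibers in the class $\alpha+qj\beta$, with the map $\Phi_2$ for $(E_j,O_j)$ as monodromy.

In Example~\ref{ex:hopf} this monodromy is the periodic class $\rho^2$, so twists have to be added. Inserting a twist about a curve $c$ in a fiber amounts to Dehn surgery on $c$. To keep a single manifold, the same surgery curves must lie, up to isotopy, in fibers of all the fibrations $\alpha+qj\beta$. To obtain a uniform constant we need more: they must lie in leaves of the forms representing the whole closed segment from $\alpha$ to $\beta$.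

\subsection{Surgery curves}\label{sub:curves}

In the plane with coordinates $(s,t)$ define the \emph{tracks}
\[
\tau_{2i}=\{t=E_0(s)+i\},\qquad\tau_{2i+1}=\{t=O_0(s)+i\}\qquad(i\in\mathbb Z).
\]
Each track is the trajectory of a mark, called \emph{mark $i$} on $\tau_i$. At a fixed time smaller labels are ahead, that is, at larger $s$. We have
\begin{equation}\label{eq:labels}
(s+w,t)\in\tau_i\iff(s,t)\in\tau_{i+2N_0},\qquad (s,t)\in\tau_i\iff(s,t+2)\in\tau_{i+4},
\end{equation}
so the $2N_0$ marks on $\hat K$ are labeled by $\mathbb Z/2N_0$. Let $G(s,t)$ be the function, piecewise linear in $t$, with $\tau_i=\{G=i\}$. It is increasing in $t$ and $G(s,t+1)=G(s,t)+2$. It is decreasing in $s$, because each level set of $G$ is the graph of a convex combination of two consecutive increasing functions among $E_0+i$, $O_0+i$. Finally $|G-2(t-E_0)|\le1$, the extreme value on a period being $|1-2(O_0-E_0)|$, taken at $t=O_0$.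

Let $R\in\{2,3\}$ with $R\equiv N_0\pmod2$. Choose \emph{stations} $s_1<\dots<s_R$ in $J$ such that consecutive values of $E_0$ at $u_-,s_1,\dots,s_R,u_+$ differ by at least $20$, and such that the numbers $O_0(s_i)+i$ are distinct modulo $2$; by \eqref{eq:EO3} there is room. Put $e_i=2i$ for $1\le i\le R$ and extend to all $i\in\mathbb Z$ by $s_{i+R}=s_i+w$, $e_{i+R}=e_i-2N_0$, in accordance with \eqref{eq:labels}. Then $(s_i)$ is increasing, $E_0(s_{i+1})-E_0(s_i)\ge20$, and
\begin{equation}\label{eq:parity}
e_{i+1}\equiv e_i+2\pmod4\qquad\text{for all }i\in\mathbb Z .
\end{equation}
For $i=R$ this holds because $e_{R+1}-e_R-2=-2(N_0+R)$; this is what dictates the parity of $R$.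

Let $z_i$ be the point of $\tau_{e_i+1}$ with $s=s_i$. For $x,y\ge0$ with $x+y=1$ consider the line through $z_i$ in the direction $(-x,y)$, on which $x\,dt+y\,ds=0$. In this direction $G$ increases strictly from $-\infty$ to $\infty$. Let $\kappa_i^{(x,y)}$ be the segment on which $e_i-\frac12\le G\le e_i+\frac52$ (Figure~\ref{fig:tracks}). It meets $\tau_{e_i},\tau_{e_i+1},\tau_{e_i+2}$ once each, transversely, and no other track.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\clip (-2.2,-2.2) rectangle (2.2,2.2);
\foreach \c in {-3,-1,1,3} \draw (-3,-3+\c) -- (3,3+\c);
\foreach \c in {-2,0,2} \draw[dashed] (-3,-3+\c) -- (3,3+\c);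
\end{scope}
\draw[very thick] (-1.5,0) -- (1.5,0);
\draw[very thick] (0,-1.5) -- (0,1.5);
\draw[very thick] (-0.75,0.75) -- (0.75,-0.75);
\fill (0,0) circle (2pt);
\node[right] at (2.2,0.2) {$\tau_{e-1}$};
\node[right] at (2.2,1.2) {$\tau_{e}$};
\node[right] at (2.2,2.2) {$\tau_{e+1}$};
\node[above] at (1.2,2.2) {$\tau_{e+2}$};
\node[above] at (0.2,2.2) {$\tau_{e+3}$};
\node[below] at (-1.45,-0.02) {$\kappa^{(1,0)}$};
\node[left] at (0,-1.45) {$\kappa^{(0,1)}$};
\draw[->] (-2.7,-2.5) -- (-1.7,-2.5) node[right] {$s$};
\draw[->] (-2.7,-2.5) -- (-2.7,-1.5) node[above] {$t$};
\end{tikzpicture}
\caption{Trajectories $\tau_i$ of the marks in the plane of the braid parameter $s$ and the time $t$ (even labels solid, odd labels dashed). The thick segments through the point $z\in\tau_{e+1}$ are $\kappa^{(x,y)}$ for three values of $(x,y)$. As the segment turns from horizontal to vertical it always crosses the three tracks $\tau_e,\tau_{e+1},\tau_{e+2}$ and no other.}\label{fig:tracks}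
\end{figure}

These segments are short. From $z_i$ to any point of $\kappa_i^{(x,y)}$ the function $G$ changes by at most $\frac32$, so $t-E_0$ changes by at most $\frac12(\frac32+2)<2$. Since $t$ and $-E_0$ change in the same direction, $E_0$ changes by less than $2$. For $1\le i\le R$ the segments therefore project to disjoint subintervals of $J$. If $(s',t')$ and $(s'',t'')$ are the ends, with $s'\le s''$ and $t'\ge t''$, then
\[
3=G(s',t')-G(s'',t'')\ge G(s',t')-G(s',t''),
\]
and $t'-t''\ge2$ would make the right side at least $4$. So $t'-t''<2$ and the segment embeds in $J\times\mathbb R/2\mathbb Z$. The vertical segment is longer than $1$, since $\tau_e$ and $\tau_{e+2}$ differ by $1$ in $t$; this is why we do not use period $1$.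

Choose $\varepsilon>0$ so small that for $s\in\bar J$ no other strand of $\hat K$ at the angle $s$ is within $2\varepsilon$ of $r(s)$. Let
\[
D_i^{(x,y)}=\{(s\bmod 1,r,t\bmod 2):(s,t)\in\kappa_i^{(x,y)},\ |r-r(s)|\le\varepsilon\},\qquad C_i^{(x,y)}=\partial D_i^{(x,y)},
\]
with corners rounded. For $1\le i\le R$ these are disjoint disks in $\mathbb A\times\mathbb R/2\mathbb Z$. Each lies in a leaf of the closed form $\omega_{x,y}=x\,dt+y\,d\theta$ and meets $\Lambda_0$ in three interior points. As $(x,y)$ varies, the link $\bigcup_iC_i^{(x,y)}$ moves by an isotopy in $M_{\Lambda_0}$ that carries disk framings to disk framings, and the disk framing is the framing by the leaf. Write $C_i=C_i^{(1,0)}$.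

\subsection{The surgered manifold and its monodromies}

Let $W=M_{\Lambda_0}\setminus\bigcup_{i=1}^RC_i$, and for $m\ge1$ let $M'_m$ be the result of $-1/m$ surgery on all $C_i$ with respect to the disk framings. The classes $\alpha,\beta$ are defined on $\mathbb A\times\mathbb R/2\mathbb Z$, where both the meridian and the framing curve of $C_i$ bound disks. So $\alpha|_W$ and $\beta|_W$ vanish on the surgery slopes and extend, uniquely, to classes $\alpha,\beta\in H^1(M'_m;\mathbb Z)$.

\begin{proposition}\label{prop:conveyor}
\begin{enumerate}
\item[(1)] Every class $x\alpha+y\beta$ with $x,y\ge0$, $(x,y)\ne(0,0)$, is represented on the compact core of $M'_m$ by a nowhere zero closed $1$-form whose restriction to the boundary tori is nowhere zero.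
\item[(2)] For $j\ge0$ the class $\alpha+qj\beta$ is the class of a fibration of $M'_m$ whose fiber is $\mathbb A$ minus the $2N_j$ marks at time $0$ for $(E_j,O_j)$. Its monodromy $f_j$ belongs to $\mathcal G(K_0\cup A;S)$, where $K_0$ is the position for $(E_j,O_j)$; it fixes $a$ and $b$ and fixes no mark.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The form $\omega_{x,y}$ represents $2x\alpha+y\beta$, so up to positive multiples it suffices to treat these forms. On $M_{\Lambda_0}$ the form is nowhere zero. It is nonzero on the tori $\{r=\mathrm{const}\}$ near $a$ and $b$. Along $\Lambda_0$ it equals $(xE_0'+y)\,ds$ or $(xO_0'+y)\,ds$, which is positive, so it is nonzero on the boundary of a thin tube around $\Lambda_0$.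

Let $\mathcal A\times[-1,1]$ be a neighborhood of a curve $C=C_i^{(x,y)}$ in which $\mathcal A\times\{u\}$ are annuli in leaves. Cut along $\mathcal A\times\{0\}$ and reglue by the $m$-th power of a Dehn twist of $\mathcal A$ supported in its interior. Nothing changes outside the solid torus. Inside, a meridian disk of the new solid torus is the union of $\zeta\times[0,1]$ and $\zeta'\times[-1,0]$, where $\zeta$ is a cocore of $\mathcal A$ and $\zeta'$ is its image under the $m$-fold twist; the boundary of this disk is the old meridian plus $\pm m$ times the leaf framing curve. So for the suitable direction of the twist this is $-1/m$ surgery. The regluing maps leaves to leaves and preserves the form. The isotopy from $\bigcup C_i^{(x,y)}$ to $\bigcup C_i$ identifies the resulting manifold with $M'_m$ and preserves $\alpha$ and $\beta$.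

(2) Take $(x,y)$ proportional to $(1,2qj)$. The shear $\Psi_j$ carries the leaves of $\omega_{x,y}$ to the levels of $t$ in $M_{\Lambda_j}$, and $D_i^{(x,y)}$ to a disk $D\times\{t\}$. Here $D\subset\mathbb A$ is a strip $|r-r(s)|\le\varepsilon$ over a subinterval of $J$ and contains exactly three consecutive marks at that time. Let $0\le t_1'\le\dots\le t_R'<2$ be these times and $c_1,\dots,c_R$ the boundaries of the corresponding strips. By the cut-and-reglue description, the surgered manifold fibers over $\mathbb R/2\mathbb Z$, in the class $\alpha+qj\beta$, with monodromy
\[
f_j=\Phi_2\circ\bigl(\Phi_{t_R'}^{-1}T_{c_R}^{\pm m}\Phi_{t_R'}\bigr)\circ\dots\circ\bigl(\Phi_{t_1'}^{-1}T_{c_1}^{\pm m}\Phi_{t_1'}\bigr),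
\]
where $\Phi$ is the isotopy for $(E_j,O_j)$. Over such a strip $D$ the knot $K_t$ consists of a single graph over the core of $D$, with signs $+-+-$ or $-+-+$. So for large $h_0$ the disk $(\partial D\times[0,h_0])\cup(D\times\{h_0\})\subset B^+$ misses $A$ and meets $K_t$ exactly once, transversely, over the end of the core that has sign $+$. In $B^-$ the mirror disk meets $K_t$ once, over the end with sign $-$. By Lemma~\ref{lem:twist}, $T_{\partial D}$ extends to $S^3$ preserving $B^\pm$, $K_t$ and $A$. Hence each factor of $f_j$ extends preserving $B^\pm$, $K_0$ and $A$. The factors in brackets fix every mark, and by \eqref{eq:labels} the map $\Phi_2$ shifts the labels by $4$ modulo $2N_j\ge200$.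
\end{proof}

An odd number of marks is needed here: around two consecutive marks both ends of the strand have the same sign, and the disk on that side meets $K_t$ twice.

\section{Hyperbolicity of $W$}\label{sec:hyperbolic}

We cut $W$ along the fibers through the curves $C_i$ and follow an incompressible torus through the product pieces. It can run vertically through all levels, or turn around at a surgery curve. Two properties of the curves exclude essential tori of either kind: together they fill the fiber (Lemma~\ref{lem:fill}), and each is crossed by a later curve before it can recur (Lemma~\ref{lem:recur}).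

Let $\Phi$ and $F$ belong to $(E_0,O_0)$. Identify the infinite cyclic cover of $M_{\Lambda_0}$ defined by $t$ with $F\times\mathbb R$ by $(x,t)\mapsto(\Phi_t(x),t)$. The punctures of $F$ are $a$, $b$ and the marks, labeled by $\mathbb Z/2N_0$. The curve $C_i$ lies at the level $O_0(s_i)+e_i/2$. By \eqref{eq:labels} its lifts are indexed by pairs $\xi=(i,e)$ with $e\equiv e_i\pmod4$, where $(i,e)$ and $(i+R,e-2N_0)$ are identified. The lift with index $\xi$ lies at the level
\[
t_\xi=O_0(s_i)+e/2 .
\]
It is the boundary of a strip $D_\xi\subset\mathbb A$ around $\hat K(s_i)$ containing exactly the marks $[e]=\{e,e+1,e+2\}$ at time $t_\xi$. Let $C_\xi=\Phi_{t_\xi}^{-1}(\partial D_\xi)\subset F$; it is an essential curve separating $[e]$ from the other punctures. By the choice of the stations, different indices have different levels.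

\begin{lemma}\label{lem:fill}
For every essential curve $\gamma\subset F$ there is $\xi$ with $i(\gamma,C_\xi)\ne0$.
\end{lemma}

\begin{proof}
Suppose $i(\gamma,C_\xi)=0$ for all $\xi$. By \eqref{eq:parity}, for each even integer $e$ one of $(1,e)$, $(2,e)$ is an index; call it $\xi(e)$.

\emph{All marks lie on one side of $\gamma$.} The sides of $\gamma$ cross no set $[e]$. So either $[e]$ lies on one side of $\gamma$, or the set $X$ of punctures on one side is contained in $[e]$. In the second case $|X|\ge2$, so $X$ contains $e$ or $e+2$. If $e\in X$, then $X$ crosses $[e-2]$: the mark $e$ lies in both, a second element of $X$ only in $X$, the mark $e-2$ only in $[e-2]$, and $a$ in neither. If $e+2\in X$, then $X$ crosses $[e+2]$, with $e+4$ in place of $e-2$. (The labels $e-2,\dots,e+4$ are distinct modulo $2N_0$.) So each $[e]$ lies on one side, and consecutive sets $[e]$, $[e+2]$ overlap. Since $\gamma$ is essential, the other side is a disk $Y\subset S$ containing exactly $a$ and $b$.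

\emph{This contradicts the fact that the marks go around the annulus.} Let $\delta\subset Y$ be an arc from $a$ to $b$, radial near its ends, and $\tilde\delta$ a lift to $\tilde{\mathbb A}=\mathbb R\times(0,1)$. It lies in $[-C,C]\times(0,1)$ for some $C$ and separates $\{\theta<-C\}$ from $\{\theta>C\}$. Consider the lift $s\mapsto(s,r(s))$, $s\in\mathbb R$, of $\hat K$, which carries at each time one mark for each $i\in\mathbb Z$. The lift $\tilde\Phi_t$ of $\Phi_t|_{\mathbb A}$ starting at the identity carries mark $i$ at time $0$ to mark $i$ at time $t$.

Fix an even $e$, and let $\xi=\xi(e)$, $t=t_\xi$. There is an isotopy of $S$ fixing $a$, $b$ and the marks at time $t$, from the identity to a map $h$ with $h\Phi_t(\gamma)\cap\partial D_\xi=\emptyset$. The curve $h\Phi_t(\gamma)$ is not inside $D_\xi$, since neither of its sides has all its punctures in $[e]$. So $D_\xi$ lies on one side of it, the side of the marks, and $h\Phi_t(\delta)\subset h\Phi_t(Y)$ misses $D_\xi$. The lift $\tilde h$ obtained by lifting the isotopy fixes all lifted marks. The lift of $D_\xi$ over $J$ is connected, misses $\tilde h\tilde\Phi_t(\tilde\delta)$, and contains the marks $e,e+1,e+2\in\mathbb Z$ at time $t$. Applying $(\tilde h\tilde\Phi_t)^{-1}$,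 these three marks at time $0$ lie on one side of $\tilde\delta$. As $e$ is any even integer, all marks $i\in\mathbb Z$ lie on one side of $\tilde\delta$. But at time $0$ the parameter of mark $i$ tends to $\mp\infty$ as $i\to\pm\infty$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:recur}
For each $\xi$ there is $\xi'$ with $t_{\xi'}>t_\xi$ and $i(C_\xi,C_{\xi'})\ne0$ such that no $C_{\xi''}$ with $t_\xi<t_{\xi''}<t_{\xi'}$ is isotopic to $C_\xi$.
\end{lemma}

\begin{proof}
Let $\xi=(i,e)$ and $\xi'=(i+1,e-2)$, which is an index by \eqref{eq:parity}. Then
\[
t_{\xi'}-t_\xi=O_0(s_{i+1})-O_0(s_i)-1>E_0(s_{i+1})-E_0(s_i)-2>0,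
\]
and $[e]$ crosses $[e-2]$. If $C_{\xi''}$ is isotopic to $C_\xi$, it encloses the same marks modulo $2N_0$, so $\xi''$ has a representative $(i'',e)$. Then $t_\xi<t_{\xi''}<t_{\xi'}$ reads $O_0(s_i)<O_0(s_{i''})<O_0(s_{i+1})-1$, which gives $s_i<s_{i''}<s_{i+1}$. There is no such station.
\end{proof}

\begin{proposition}\label{prop:W}
$W$ is hyperbolic of finite volume.
\end{proposition}

\begin{proof}
We work with compact cores, writing $W$ for the compact manifold and $\bar F$ for the compact core of $F$. Thurston's hyperbolization theorem for Haken manifolds states that a compact orientable irreducible $3$-manifold whose boundary is a nonempty union of incompressible tori, and in which every incompressible torus is boundary parallel, is Seifert fibered or has hyperbolic interior of finite volume.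

\emph{Cutting $W$.} Let $\Sigma_i$ be the fiber through $C_i$ minus the open annulus $\mathcal A_i$ in which it meets $\mathcal N(C_i)$, and $\Sigma=\bigcup\Sigma_i$. Since $C_i$ is essential, each component of $\Sigma_i$ is $\pi_1$-injective in the fiber, which is $\pi_1$-injective in $M_{\Lambda_0}$; so $\Sigma$ is incompressible in $W$. Cutting $W$ along $\Sigma$ gives \emph{pieces} $\bar F\times I$ between consecutive levels, each end consisting of a copy of $\Sigma_i$ and one half of $\partial\mathcal N(C_i)$, identified with $\mathcal A_i$. The pieces are handlebodies glued along incompressible surfaces, so $W$ is irreducible.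

Let $\mathcal T\subset W$ be an incompressible torus, isotoped to meet $\Sigma$ transversely in the least number of curves. The pieces have free fundamental group, so $\mathcal T\cap\Sigma\ne\emptyset$. No curve of $\mathcal T\cap\Sigma$ bounds a disk in $\Sigma$ or $\mathcal T$: by incompressibility an innermost disk in one surface has a partner disk in the other, the two bound a ball, and an isotopy across the ball removes the curve. So $\Sigma$ cuts $\mathcal T$ into a cyclic sequence of incompressible annuli, and each curve has one annulus above it and one below. By Waldhausen \cite{Waldhausen}, an incompressible annulus $Y\subset\bar F\times I$ with $\partial Y\subset\bar F\times\partial I$ is isotopic to a product $\gamma\times I$ if it joins the two ends, in which case we call it \emph{vertical}; otherwise it is parallel, through a region $V_Y$, to an annulus $Y'$ in one end. Since $\bar F$ is planar, $Y'$ is the only annulus in that end with boundary $\partial Y$.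

In the second case $Y'\supset\mathcal A_i$. Otherwise $Y'\subset\Sigma_i$, because $\partial Y'$ misses $\mathcal A_i$. Every annulus $Y_1$ of $\mathcal T$ inside $V_Y$ has its boundary in $Y'$, so $Y_1'\subset Y'$ and $V_{Y_1}\subset V_Y$. For an innermost $Y_1$, pushing it across $V_{Y_1}$ and through $\Sigma$ removes two curves, contradicting minimality. Since $C_i$ is essential, it is a core of $Y'$, and so both curves of $\partial Y$ are isotopic to $C_i$ in the fiber. We call $Y$ a \emph{cap} of $C_i$ if it lies above the level and a \emph{cup} if it lies below.

\emph{Case 1: all annuli are vertical.} A lift of $\mathcal T$ to the infinite cyclic cover is a chain of vertical annuli through all levels $t_\xi$. Consecutive level curves are isotopic in $F$, so they define one isotopy class $\gamma$, and the curve at level $t_\xi$ misses $C_\xi$. By Lemma~\ref{lem:fill}, $\gamma$ is not essential; it does not bound a disk, so it is parallel to a unique component of $\partial\bar F$. Thus each curve of $\mathcal T\cap\Sigma_i$ cuts off a collar of a boundary circle of the fiber. The collar lies in $\Sigma_i$, since the essential curve $C_i$ cannot lie in it. Each vertical annulus $Y$ cuts off from its piece a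 region $U_Y\cong(\text{annulus})\times I$ bounded by $Y$, two such collars, and an annulus of $\partial\bar F\times I$. Call a curve of $\mathcal T\cap\Sigma$ \emph{nearest} if its collar contains no other such curve; nearest curves exist. If the bottom curve of $Y$ is nearest, so is the top curve: a curve in the top collar would have below it an annulus of $\mathcal T$ trapped in $U_Y$, vertical, and hence ending in the bottom collar. The same holds with top and bottom exchanged. As $\mathcal T$ is connected, all its curves are nearest. Then different annuli in one piece belong to different boundary circles, the regions $U_Y$ have disjoint interiors, and they stack to an orientable annulus bundle over $S^1$ with two boundary tori, $\mathcal T$ and a component of $\partial W$. This is $T^2\times I$.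

\emph{Case 2: some annulus is not vertical.} Traveling along the cyclic sequence, the direction changes from up to down at a cap and back at a cup, so both occur. In the cover, start at a boundary curve of a cup of $C_\xi$ and go up through vertical annuli until reaching a cap of some $C_{\xi^*}$. Suppose there is at least one vertical annulus. Then $t_{\xi^*}>t_\xi$, all level curves on the way are isotopic to $C_\xi$, so $C_{\xi^*}$ is isotopic to $C_\xi$ and $i(C_\xi,C_{\xi''})=0$ whenever $t_\xi<t_{\xi''}\le t_{\xi^*}$. Take $\xi'$ from Lemma~\ref{lem:recur}. If $t_{\xi'}\le t_{\xi^*}$, this contradicts $i(C_\xi,C_{\xi'})\ne0$; if $t_{\xi^*}<t_{\xi'}$, it contradicts the last part of the lemma. Every run of vertical annuli in the cyclic sequence lies between a cup and a cap, so there are none, and $\mathcal T$ consists of alternating caps and cups of a single $C_i$.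

The regions $V_Y$ of the caps have disjoint frontiers and all contain $\mathcal A_i$ in their boundary, so they are nested. Let $Y_+$ be the outermost cap and $Y_-$ the outermost cup. Every curve of $\mathcal T\cap\Sigma$ bounds a cap and a cup, so it lies in $Y_+'$ and in $Y_-'$. In particular $\partial Y_+'\subset Y_-'$ and $\partial Y_-'\subset Y_+'$, whence $Y_+'=Y_-'$ and $\mathcal T=Y_+\cup Y_-$. The solid torus $V_{Y_+}\cup\mathcal N(C_i)\cup V_{Y_-}$ is a thickening of the annulus $Y_+'$ with core $C_i$ and boundary $\mathcal T$, so $\mathcal T$ is parallel to $\partial\mathcal N(C_i)$.

\emph{Conclusion.} $W$ has at least five boundary tori: those at $a$ and $b$, at least one from $\Lambda_0$, and $R\ge2$ from the $C_i$. They are incompressible, since an irreducible manifold with a compressible boundary torus is a solid torus. Suppose $W$ is Seifert fibered. The base has at least five boundary circles; let $\mathcal T$ be the preimage of a curve cutting off a pair of pants that contains two of them and no cone point. It is a separating torus with at least two components of $\partial W$ on each side, so it is not boundary parallel. It is incompressible: compressing it would give a sphere bounding a ball,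 so that one side of $\mathcal T$ would be a solid torus or lie in the ball, and neither can contain a component of $\partial W$. This contradicts the two cases above, so $W$ is hyperbolic.
\end{proof}

\section{Upper bounds from a fibered cone}\label{sec:upper}

The slopes $-1/m$ on the cusps of the $C_i$ leave every finite set as $m\to\infty$. By Proposition~\ref{prop:W} and Thurston's hyperbolic Dehn surgery theorem we can fix $m$ such that $M'=M'_m$ is hyperbolic of finite volume. By Thurston, every fibration of $M'$ over the circle has pseudo-Anosov monodromy. So $f_j$ is pseudo-Anosov on $S$ with marked set the marks together with $a$ and $b$. We use three facts about a finite volume hyperbolic $3$-manifold $M'$.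
\begin{enumerate}
\item[(a)] (Thurston \cite{Thurston}) The classes in $H^1(M';\mathbb R)$ represented by nowhere zero closed $1$-forms, nonvanishing on the boundary tori, form a union of disjoint open cones over top-dimensional faces of the unit ball of the Thurston norm.
\item[(b)] (Fried \cite{Fried82}; see McMullen \cite{McMullen}) On such a cone $\mathcal C$, the function assigning to a primitive integral class the number $\log\lambda$ of its monodromy extends to a continuous function $\operatorname{ent}$, homogeneous of degree $-1$.
\item[(c)] (Fried \cite{Fried14}) The suspension flows of the pseudo-Anosov monodromies of classes in $\mathcal C$ agree up to isotopy and reparametrization, and every class in $\mathcal C$ is positive on every closed orbit.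
\end{enumerate}

By Proposition~\ref{prop:conveyor}(1) and (a), the connected set $\{x\alpha+y\beta:x,y\ge0,\ (x,y)\ne(0,0)\}$ lies in one cone $\mathcal C$. The class $\alpha+qj\beta$ is primitive, since its fiber is connected. By (b),
\begin{equation}\label{eq:upper}
\log\lambda(f_j)=\operatorname{ent}(\alpha+qj\beta)=\frac1{1+qj}\operatorname{ent}\Bigl(\frac{\alpha+qj\beta}{1+qj}\Bigr)\le\frac{C}{1+qj},
\end{equation}
where $C$ is the maximum of $\operatorname{ent}$ on the compact segment from $\alpha$ to $\beta$. This is where it matters that the limiting class $\beta$ lies in the open cone.

One family covers only $N\equiv N_0$ modulo $2qw$. Carry out the construction for each of the $2qw$ values $N_0\in[N_1,N_1+2qw)$. Every $N\ge N_1$ has the form $N=N_0+2qjw$, and $N\le(N_0+2w)(1+qj)$. So there is $C'$ such that for every $N\ge N_1$ the corresponding map satisfies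
\begin{equation}\label{eq:final}
\log\lambda(f_j)\le C'/N .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Take $\hat K$ from Corollary~\ref{cor:reduction} and let $N=\frac12|K\cap S|+k$. For large $k$, that corollary, Proposition~\ref{prop:conveyor}(2) and \eqref{eq:final} give $\ell_k\le C'/N\le C'/k$. Penner's bound \eqref{eq:penner} gives $\ell_k\ge\log2/(8n+8k-12)$.
\end{proof}

For a knot the axis is only auxiliary, and we have to forget it. The map $f_j$ remains pseudo-Anosov after $a$ and $b$ are unmarked unless one of them is a $1$-prong point. As in Lemma~\ref{lem:rotation}, an index count shows that a $1$-prong pole would force a third fixed point, and the cone excludes one.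

\begin{lemma}\label{lem:forget}
For $j\ge1$ neither $a$ nor $b$ is a $1$-prong point of the pseudo-Anosov representative of $f_j$.
\end{lemma}

\begin{proof}
Suppose one pole is a $1$-prong point. Its index is $0$, the index of the other pole is at most $1$, and all indices add up to $2$. So there is a further fixed point. It is not a mark, by Proposition~\ref{prop:conveyor}(2), so it lies in the fiber and gives a closed orbit $o\subset M'$ of the suspension flow that meets the fiber once: $(\alpha+qj\beta)(o)=1$. But $\alpha$ and $\beta$ are integral classes in $\mathcal C$, so by (c) both $\alpha(o)$ and $\beta(o)$ are positive integers, and $(\alpha+qj\beta)(o)\ge1+qj\ge2$. This is a contradiction.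
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Take $\hat K$ from Corollary~\ref{cor:reduction} and let $N=n+k$. For large $k$ we have $j\ge1$. The extension of $f_j$ to $S^3$ preserves $B^\pm$ and $K_0$, so it defines an element of $\mathcal G(K_0;S)$. By Lemma~\ref{lem:forget} this element is pseudo-Anosov with respect to $K_0\cap S$ alone, with the same foliations and the same dilatation. Corollary~\ref{cor:reduction} and \eqref{eq:final} give $\ell_k\le C'/k$, and \eqref{eq:penner} gives the lower bound $\log2/(8n+8k-12)$.
\end{proof}

\begin{thebibliography}{99}

\bibitem{FLP} FLP, Expos\'es 9--10.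

\bibitem{Fried14} Fried, in FLP, Expos\'e 14.

\bibitem{Fried82} Fried, 1982.

\bibitem{HIKK} Susumu Hirose, Daiki Iguchi, Eiko Kin, Yuya Koda, \emph{Goeritz groups of bridge decompositions}, arXiv:2004.03098 (2020).

\bibitem{Ivanov} Ivanov, \emph{Subgroups of Teichm\"uller Modular Groups}, 1992.

\bibitem{McMullen} McMullen, 2000.

\bibitem{Penner} Penner, 1991.

\bibitem{Stallings} Stallings, 1962.

\bibitem{Thurston} Thurston, 1986.

\bibitem{Tsai} Tsai, Geom. Topol. 13 (2009).

\bibitem{Waldhausen} Waldhausen, Ann. of Math. 87 (1968), \S3.

\end{thebibliography}
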